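# Finite $p$-groups whose Schur multiplier has exponent at least $p^t\exp(G)$

## 1. A central product of commutators in a pro-$p$ group

Throughout, $p$ is a prime and $[x,y]=x^{-1}y^{-1}xy$. In pro-$p$ groups all subgroups are closed, all homomorphisms are continuous, and generation is topological. The Frattini subgroup of $V$ is denoted $\Phi(V)$, and $\mathbb Q_p/r\mathbb Z_p$ carries the discrete topology.

Here is the object on which everything turns. Let $\mathcal F$ be the free pro-$p$ group on $a_1,b_1,a_2,b_2$, let
$$w=[a_1,b_1][a_2,b_2],$$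
and let $\Gamma$ be the quotient of $\mathcal F$ by the closed normal subgroup generated by all $[w,x]$, $x\in\mathcal F$. So $\Gamma$ is the largest quotient of $\mathcal F$ in which $w$ is central. Write $\Pi=\Gamma/\langle w\rangle$ and $\mathrm{pr}:\Gamma\to\Pi$. The group $\Pi$ is the pro-$p$ group with four generators and the single relator $[a_1,b_1][a_2,b_2]$.

Now take a power $r=p^k$ and let $N_1\le\Gamma$ be the closed subgroup generated by all $[x^r,y]$ with $x,y\in\Gamma$. Since $z^{-1}[x^r,y]z=[(z^{-1}xz)^r,z^{-1}yz]$, it is normal. In $\Gamma/N_1$ every $r$-th power is central, and $w$ is central as well. We ask how large the order of $w$ in $\Gamma/N_1$ can be, compared with $r$.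

To see why this matters, recall that the **Schur multiplier** of a finite group $G$ is $M(G)=H_2(G,\mathbb Z)$, and that a central extension $1\to Z\to H\to G\to1$ gives the five-term exact sequence
$$H_2(H,\mathbb Z)\to H_2(G,\mathbb Z)\to Z\to H^{ab}. \tag{1}$$
The kernel of $Z\to H^{ab}$ is $Z\cap H'$, so $M(G)$ maps onto $Z\cap H'$. If $H$ is a finite quotient of $\Gamma/N_1$ and we divide by a central subgroup that contains $w$ and all $r$-th powers, the quotient has exponent dividing $r$, while the multiplier feels the full order of $w$.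

A lower bound for the order of $w$ in $\Gamma/N_1$ can be certified by a homomorphism. If $K\le\Gamma$ is open and contains all $r$-th powers, then it contains
$$[x^r,y]=x^{-r}(y^{-1}xy)^r\qquad(x,y\in\Gamma). \tag{2}$$

**Proposition 1.** Let $r=p^k$ and $t\ge1$. Suppose there are an open $K\le\Gamma$ containing all $x^r$ ($x\in\Gamma$) and a homomorphism $\theta:K\to\mathbb Q_p/r\mathbb Z_p$ with $\theta([x^r,y])=0$ for all $x,y\in\Gamma$ and with $\theta(w^r)$ of order $p^t$. Then there is a $4$-generated finite $p$-group $G$ with $\exp(G)\mid p^k$ such that $M(G)$ contains an element of order $\ge p^{k+t}$.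

**Proof.** The kernel of $\theta$ is closed and contains all $[x^r,y]$, so $N_1\subset\ker\theta$. Since $\theta(w^{rp^{t-1}})=p^{t-1}\theta(w^r)\ne0$, we have $w^{rp^{t-1}}\notin N_1$. Choose an open normal subgroup of $\Gamma/N_1$ that does not contain the image of $w^{rp^{t-1}}$, and let $H$ be the finite quotient. It is a $4$-generated finite $p$-group in which all $r$-th powers are central. Let $\bar w$ be the image of $w$. It is central and it is a product of commutators, so $\bar w\in Z(H)\cap H'$. Since $\bar w^{rp^{t-1}}\neq1$ and orders are powers of $p$, the order of $\bar w$ is at least $rp^t$. Put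
$$Z=\langle \bar w,\ h^r\ (h\in H)\rangle\le Z(H),\qquad G=H/Z.$$
Then $\exp(G)\mid r$. By (1), $M(G)$ maps onto $Z\cap H'\ni\bar w$. A preimage of $\bar w$ has order at least $rp^t=p^{k+t}$. $\square$

## 2. The exponent conjecture, and groups of small class

The following conjecture comes from Ammu E Antony, Komma Patali, Viji Z Thomas, "On the exponent conjecture of Schur", arXiv:1906.09585 (2019): for every finite $p$-group $G$, $\exp(M(G))\mid p\,\exp(G)$. We shall prove that it is false for every prime $p$.

**Theorem 2.** Let $p$ be a prime and $t\ge1$. There is $k_0$ such that for every $k\ge k_0$ there is a $4$-generated finite $p$-group $G$ with $\exp(G)\mid p^k$ whose Schur multiplier contains an element of order $\ge p^{k+t}$. In particular $\exp(M(G))\ge p^t\exp(G)$. Taking $t=2$, $\exp(M(G))\nmid p\exp(G)$, so the conjecture is false.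

**Corollary 3.** With $k_0=k_0(p,t)$ as above, for all $k\ge k_0$ there is a finite $p$-group of exponent exactly $p^k$ whose multiplier has exponent $\ge p^{k+t}$.

**Proof of Corollary 3 from Theorem 2.** Replace $G$ by $G\times C_{p^k}$, which has exponent exactly $p^k$. The composite $G\to G\times C_{p^k}\to G$ is the identity, so $M(G)\to M(G\times C_{p^k})\to M(G)$ is the identity, and $M(G)$ is a direct summand of $M(G\times C_{p^k})$. $\square$

In particular, for each $p$ there is no constant $c$ with $\exp(M(G))\mid p^c\exp(G)$ for all finite $p$-groups $G$: take $t=c+1$. The ratio $\exp(M(G))/\exp(G)$ is unbounded already over $4$-generated finite $p$-groups.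

Let us try small cases by hand. Let $H$ be a finite $p$-group in which all $r$-th powers are central. How large can $\exp(H')$ be?

*Class 2.* Here $1=[x^r,y]=[x,y]^r$. As $H'$ is abelian and generated by commutators, $\exp(H')\mid r$. For instance, the Heisenberg group over $\mathbb Z/p^k$ is a central extension of $C_{p^k}^2$ with $Z=H'$ of order $p^k$, so $M(C_{p^k}^2)$ has an element of order at least $p^k$, and this method gives no more.

*Class 3.* Write $\gamma_i$ for the lower central series. Now $\gamma_2$ is abelian and $\gamma_3$ is central. For $c\in\gamma_2$ and $z\in H$ we have $1=[c^r,z]=[c,z]^r$, so $\gamma_3^r=1$. From $[xx',y]=[x,y]^{x'}[x',y]$ we get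
$$[x^q,y]=\prod_{i=0}^{q-1}[x,y]^{x^i}=[x,y]^q\,[[x,y],x]^{q(q-1)/2}.$$
If $p$ is odd, take $q=r$: since $r\mid r(r-1)/2$, it follows that $[x,y]^r=1$, so $\exp(H')\mid r$. If $p=2$, take $q=2r$: the last factor is an $r(2r-1)$-th power of an element of $\gamma_3$, so $[x,y]^{2r}=1$ and $\exp(H')\mid 2r$.

Every finite $G$ has a covering group $H$, a central extension with $Z\cong M(G)$ and $Z\le H'$ (Schur). If $G$ has class at most $2$ then $H$ has class at most $3$. With $r=\exp(G)$ all $r$-th powers of $H$ lie in $Z$, so $\exp(M(G))\mid p\exp(G)$ by the computation above. To violate the conjecture, $\Gamma/N_1$ has to have larger class, and this is why we start from a group as large as $\Gamma$.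

## 3. Homogeneous functions and their realization at level $r$

We now translate the hypothesis of Proposition 1 into a statement about functions. For $r=p^k$ let
$$\rho_r:\mathbb Q_p/\mathbb Z_p\to\mathbb Q_p/r\mathbb Z_p,\qquad a+\mathbb Z_p\mapsto ra+r\mathbb Z_p,$$
which is an isomorphism.

**Definition.** Let $\Delta$ be a pro-$p$ group. A function $f:\Delta\to\mathbb Q_p/\mathbb Z_p$ is *homogeneous* if it is locally constant and $f(x^n)=nf(x)$ for all $x\in\Delta$, $n\in\mathbb Z$. It is *realized at level $r$* by $(K,\theta)$ if $K\le\Delta$ is open and contains all $x^r$ ($x\in\Delta$), and $\theta:K\to\mathbb Q_p/r\mathbb Z_p$ is a homomorphism with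
$$\theta(x^r)=\rho_r(f(x))\quad\text{for all }x\in\Delta.$$

*Example.* Realized at level $1$ means $K=\Delta$ and $f=\theta$: the functions realized at level $1$ are exactly the homomorphisms. A homogeneous function that is not a homomorphism: let $C$ be a line in $\Delta/\Phi(\Delta)$, where $\Delta$ is finitely generated and $\dim\Delta/\Phi(\Delta)\ge2$. Let $f$ be a nonzero linear map $C\to p^{-1}\mathbb Z/\mathbb Z$ on the preimage of $C$, and $0$ elsewhere. It is homogeneous, because a multiple $nv$ of a vector $v\notin C$ lies in $C$ only if $nv=0$. It is not additive: for $v\in C$ nonzero and $v'\notin C$, the values at $v'$ and $v-v'$ are $0$, while the value at $v$ is not.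

Two remarks follow directly from the definition. If $\pi:\Delta\to\Delta'$ is a homomorphism and $f'$ is realized at level $r$ by $(K',\theta')$ on $\Delta'$, then $f'\circ\pi$ is realized at level $r$ by $(\pi^{-1}(K'),\theta'\circ\pi)$. If $f_1,f_2$ are realized at the same level $r$ by $(K_1,\theta_1),(K_2,\theta_2)$, then $f_1\pm f_2$ is realized at level $r$ by $(K_1\cap K_2,\theta_1\pm\theta_2)$.

Suppose $f$ on $\Gamma$ is realized at level $r$ by $(K,\theta)$. By (2),
$$\theta([x^r,y])=\rho_r\bigl(f(y^{-1}xy)-f(x)\bigr),\qquad \theta(w^r)=\rho_r(f(w)).$$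
So Proposition 1 applies as soon as $f$ is a class function and $f(w)$ has order $p^t$. We are looking for a homogeneous class function on $\Gamma$ with $f(w)$ of order $p^t$ that is realized at level $r$ for all large $r$.

## 4. The class-2 group $\mathcal E$: a linear function, and a class function

The first place to look is the class-2 quotient, where one can compute. Fix $s\ge1$ and $g\ge2$. Let $V=\mathbb Z_p^{2g}$ with basis $a_i,b_i$, let $\Lambda=\frac12\Lambda^2V\subset\Lambda^2V\otimes\mathbb Q_p$, and put $\omega=\sum a_i\wedge b_i$, $\omega^*=\frac12\omega\in\Lambda$. Let $\mathcal E=V\times\Lambda$ with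
$$(v,e)(v',e')=(v+v',\,e+e'+\tfrac12v\wedge v').$$
Since $v\wedge v=0$, $(v,e)^n=(nv,ne)$. Further $[(v,e),(v',e')]=(0,v\wedge v')$, the elements $(0,e)$ are central, and conjugating $(v,e)$ by an element with first coordinate $u$ gives $(v,e+v\wedge u)$. The subsets $p^kV\times p^k\Lambda$ are normal subgroups whose cosets are the additive cosets, as one sees from
$$(v,e)(p^kv',p^ke')=(v+p^kv',\,e+p^k(e'+\tfrac12v\wedge v')),$$
so $\mathcal E$ is a pro-$p$ group with the obvious topology.

**The linear attempt.** Let $\beta_0:\Lambda\to\mathbb Z_p$ be linear with $\beta_0(\omega^*)=1$ (possible, since $\omega^*$ is part of a basis of $\Lambda$), and put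
$$f_0(v,e)=p^{-s}\beta_0(e)\bmod\mathbb Z .$$
This is homogeneous, and it is realized at every level $r$ with $p^s\mid r$. Indeed, let $K_0=\{(rv,re)\}$ and $\theta_0(rv,re)=rp^{-s}\beta_0(e)+r\mathbb Z_p$. From
$$(rv,re)(rv',re')=\bigl(r(v+v'),\,r(e+e'+r\cdot\tfrac12v\wedge v')\bigr)$$
we see that $K_0$ is an open subgroup. The extra term contributes $rp^{-s}\cdot r\beta_0(\frac12v\wedge v')\in r\mathbb Z_p$ because $p^s\mid r$, so $\theta_0$ is a homomorphism. Finally $x^r\in K_0$ and $\theta_0(x^r)=\rho_r(f_0(x))$ for all $x\in\mathcal E$.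

But $f_0$ is not a class function when $2p^{-s}\notin\mathbb Z$. Conjugation changes it by $p^{-s}\beta_0(v\wedge u)$, and $\sum_ip^{-s}\beta_0(a_i\wedge b_i)=p^{-s}\beta_0(2\omega^*)=2p^{-s}\ne0$ in $\mathbb Q_p/\mathbb Z_p$, so some $a_i\wedge b_i$ witnesses the failure. (In the remaining case $p=2$, $s=1$ the function $f_0$ is a class function, as $\beta_0(v\wedge u)=2\beta_0(\frac12v\wedge u)$ is even. But then $f_0(0,\omega)=2\cdot\frac12=0$, which is of no use to us.)

No other choice on $\mathcal E$ helps. If a class function $f$ on $\mathcal E$ is realized at level $r$ by $(K,\theta)$, then $\theta$ kills each $[x^r,y]=(0,r\,v\wedge u)$, hence kills $(0,r\omega)=(0,\omega)^r$, so $f(0,\omega)=0$. This is the class-2 computation of Section 2 again. On $\mathcal E$ we can have realizability, or a class function with the right value at $(0,\omega)$, but not both. We have just seen the first. Here is the second.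

**Lemma 4.** There is a locally constant $f:\mathcal E\to p^{-s}\mathbb Z/\mathbb Z$ which is a class function, satisfies $f(x^n)=nf(x)$ for $n\in\mathbb Z$, and $f(x\cdot(0,c\omega^*))=f(x)+cp^{-s}$ for $c\in\mathbb Z_p$.

The idea is to let the linear functional $\beta$ depend on $v$, so that it can be chosen to vanish on $v\wedge V$, which is where conjugation moves $e$.

**Proof.** Let $R=V\oplus\Lambda$ as a $\mathbb Z_p$-module. As a topological space it is $\mathcal E$. In it, powers are multiples, conjugations are $\mathbb Z_p$-linear, and multiplication by $(0,c\omega^*)$ is addition of $c\omega^*$ (we write $\omega^*$ also for $(0,\omega^*)$). As $\omega^*$ is primitive in $R$, the module $\overline R=R/\mathbb Z_p\omega^*$ is free.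

**Step 1: functionals vanishing on $v_0\wedge V$.** For primitive $v_0\in V$ we want a linear $\beta_{v_0}:\Lambda\to\mathbb Z/p^s$ with
$$\beta_{v_0}(\tfrac12v_0\wedge u)=0\ \text{ for all }u\in V,\qquad\beta_{v_0}(\omega^*)=1 .$$
Identify $\Lambda$ with $\Lambda^2V$ by doubling. Then $\omega^*$ becomes $\omega$, and $\Lambda^2V/(v_0\wedge V)\cong\Lambda^2(V/\mathbb Z_pv_0)$ is free. The image of $\omega$ there is nonzero mod $p$: an element of $\Lambda^2(V/pV)$ has a rank, that of the map $(V/pV)^*\to V/pV$ given by contraction. The rank of $\omega$ is $2g\ge4$, while that of $v_0\wedge u$ is at most $2$. An element of a free module that is nonzero mod $p$ takes the value $1$ under some linear functional, so $\beta_{v_0}$ exists. The conditions on $\beta_{v_0}$ depend only on the class of $v_0$ modulo $p^s$ and up to multiplication by units. We choose $\beta_{v_0}$ depending only on this class.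

*Example.* For $g=2$, $v_0=a_1$, let $\beta_{a_1}$ be $1$ on $\frac12a_2\wedge b_2$ and $0$ on the other standard basis vectors of $\Lambda$. Since $\omega^*=\frac12a_1\wedge b_1+\frac12a_2\wedge b_2$, both conditions hold. With $g=1$ they would contradict each other.

**Step 2: the function on admissible elements.** Call $\eta=(v,e)\in R$ *admissible* if its image in $\overline R$ is primitive. (For instance $(a_1,0)$ and $(pa_1,\frac12a_1\wedge b_2)$ are admissible, while $(pa_1,0)$ and $(0,\omega^*)$ are not.) For admissible $\eta$ put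
$$f(\eta)=\begin{cases}p^{-s}\beta_{v_0}(e)& v=p^jv_0,\ v_0\text{ primitive},\ 0\le j<s,\\ p^{-s}\beta_0(e)&v\in p^sV,\end{cases}\pmod{\mathbb Z}.$$
The following hold.

* $f(\lambda\eta)=\lambda f(\eta)$ for $\lambda\in\mathbb Z_p^\times$, because $\beta_{\lambda v_0}=\beta_{v_0}$.
* $f(\eta+c\omega^*)=f(\eta)+cp^{-s}$, because all functionals used take the value $1$ at $\omega^*$.
* $f(v,e+v\wedge u)=f(v,e)$. In the first case $\beta_{v_0}(p^jv_0\wedge u)=2p^j\beta_{v_0}(\frac12v_0\wedge u)=0$. In the second case $v=p^sv'$ and $\beta_0(v\wedge u)=2p^s\beta_0(\frac12v'\wedge u)\in p^s\mathbb Z_p$.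

Conjugation is linear and fixes $\omega^*$, so it acts on $\overline R$ and preserves admissibility.

**Step 3: extension to $R$ by homogeneity.** Let $\xi\in R\setminus\mathbb Z_p\omega^*$. Its image in $\overline R$ is nonzero, hence equals $p^i$ times a primitive element, with $i$ and the primitive element uniquely determined. So $\xi=p^i\eta+c\omega^*$ with $\eta$ admissible, $i$ unique, and $\eta$ unique up to adding multiples of $\omega^*$. Put
$$f(\xi)=p^if(\eta)+cp^{-s},\qquad f(c\omega^*)=cp^{-s}.$$
This is well defined: replacing $(\eta,c)$ by $(\eta+d\omega^*,c-p^id)$ changes the value by $p^idp^{-s}-p^idp^{-s}=0$. It is a class function, since a conjugate of $\xi$ is $p^i\eta'+c\omega^*$ with $\eta'$ the corresponding conjugate of $\eta$, and $f(\eta')=f(\eta)$. Obviously $f(\xi+c\omega^*)=f(\xi)+cp^{-s}$ for all $\xi\in R$. Also $f(\lambda\xi)=\lambda f(\xi)$ for $\lambda\in\mathbb Z_p$: for $\lambda=0$ both sides are $0$. For $\lambda=p^a\mu$ with $\mu$ a unit, $\lambda\xi=p^{i+a}(\mu\eta)+\lambda c\omega^*$, with value $p^{i+a}\mu f(\eta)+\lambda cp^{-s}$.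 (For $\xi\in\mathbb Z_p\omega^*$ it is clear.)

**Step 4: local constancy.** Let $\xi'=\xi+p^{3s}\zeta$ with $\zeta\in R$. We show $f(\xi')=f(\xi)$.

If $\xi=p^s\zeta_0+c\omega^*$ for some $\zeta_0\in R$, $c\in\mathbb Z_p$, then $f(\xi)=p^sf(\zeta_0)+cp^{-s}=cp^{-s}$, as $p^s$ kills the target. Since $\xi'\in p^sR+c\omega^*$ too, $f(\xi')=cp^{-s}$ as well.

Otherwise $\xi=p^i\eta+c\omega^*$ with $\eta$ admissible and $i<s$. Then $\xi'=p^i\eta'+c\omega^*$ with $\eta'=\eta+p^{3s-i}\zeta\equiv\eta\pmod{p^{2s}}$, and $\eta'$ is also admissible. Write $\eta=(v,e)$, $\eta'=(v',e')$. If $v=p^jv_0$ with $v_0$ primitive and $j<s$, then $v'=p^jv_0'$ with $v_0'\equiv v_0\pmod{p^s}$, so $v_0'$ is primitive and $\beta_{v_0'}=\beta_{v_0}$. If $v\in p^sV$, so is $v'$. As $e'\equiv e\pmod{p^{2s}}$, we get $f(\eta')=f(\eta)$, hence $f(\xi')=f(\xi)$. $\square$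

## 5. The difference descends to $\Pi$: Theorem 2 from a realization theorem

We have a realized function $f_0$ and a class function $f$ on $\mathcal E$, and they change in the same way under multiplication by $(0,c\omega^*)$. Pulled back to $\Gamma$, their difference does not see $w$, so it lives on $\Pi$. The obstruction of Section 4 has no force there: it came from $[x^r,y]=[x,y]^r$, which we do not have in $\Gamma$. What we need is that homogeneous functions on $\Pi$ are realized, and this is the main theorem of these notes. For it, fix $g\ge2$ and let $\Pi$ now denote the pro-$p$ group with generators $a_1,b_1,\dots,a_g,b_g$ and the single relator $\prod[a_i,b_i]$. The $\Pi$ of Section 1 is the case $g=2$. Let $\mathcal H$ be the group of homogeneous functions on $\Pi$, and $\mathcal R\subset\mathcal H$ the set of those realized at some level.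

**Theorem 5.** $\mathcal R=\mathcal H$. If $f$ is realized at level $r$, it is realized at every level $p^ir$, $i\ge0$.

**Proof of Theorem 2 from Theorem 5.** Take $g=2$. Put $s=t$ if $p$ is odd and $s=t+1$ if $p=2$.

**Step 1: the class function on $\Gamma$.** The map $a_i\mapsto(a_i,0)$, $b_i\mapsto(b_i,0)$ sends $w$ to $(0,\omega)=(0,2\omega^*)$, which is central in $\mathcal E$. So it induces a homomorphism $\pi:\Gamma\to\mathcal E$. With $f$ from Lemma 4 put $f_\Gamma=f\circ\pi$. This is a homogeneous class function with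
$$f_\Gamma(wx)=f_\Gamma(x)+2p^{-s},\qquad f_\Gamma(w)=2p^{-s}.$$
The order of $2p^{-s}$ in $\mathbb Q_p/\mathbb Z_p$ is $p^s=p^t$ if $p$ is odd, and $2^{s-1}=2^t$ if $p=2$.

**Step 2: descend the difference.** Since $\beta_0(2\omega^*)=2$, also $f_0(\pi(wx))=f_0(\pi(x))+2p^{-s}$. So $d=f_\Gamma-f_0\circ\pi$ is invariant under multiplication by $w$, hence by continuity under $\langle w\rangle$. Being locally constant on a compact group, $d$ factors through $\Gamma/O$ for some open normal $O$, hence through $\Gamma/O\langle w\rangle$. So $d=\bar d\circ\mathrm{pr}$ with $\bar d:\Pi\to\mathbb Q_p/\mathbb Z_p$ locally constant. As $d(x^n)=nd(x)$, we have $\bar d\in\mathcal H$.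

**Step 3: realize $f_\Gamma$.** By Theorem 5 there is $k_0\ge s$ such that $\bar d$ is realized at every level $r=p^k$ with $k\ge k_0$. Fix such an $r$. As $p^s\mid r$, $f_0$ is realized at level $r$ on $\mathcal E$ by Section 4. By the two remarks in Section 3, $f_\Gamma=f_0\circ\pi+\bar d\circ\mathrm{pr}$ is realized at level $r$ on $\Gamma$. Explicitly, if $(\overline K,\bar\theta)$ realizes $\bar d$, take $K=\pi^{-1}(K_0)\cap\mathrm{pr}^{-1}(\overline K)$ and $\theta=\theta_0\circ\pi+\bar\theta\circ\mathrm{pr}$.

**Step 4: apply Proposition 1.** As $f_\Gamma$ is a class function, $\theta([x^r,y])=\rho_r(f_\Gamma(y^{-1}xy)-f_\Gamma(x))=0$ for all $x,y\in\Gamma$. And $\theta(w^r)=\rho_r(2p^{-s})$ has order $p^t$. Proposition 1 gives $G$ with $\exp(G)\mid p^k$ and an element of order $\ge p^{k+t}$ in $M(G)$, so $\exp(M(G))\ge p^{k+t}\ge p^t\exp(G)$. This works for every $k\ge k_0$. For $t=2$ we get $\exp(M(G))\geq p^2\exp(G)>p\exp(G)$, so $\exp(M(G))\nmid p\exp(G)$. $\square$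

The rest of the notes proves Theorem 5.

## 6. Open subgroups of a pro-$p$ surface group

The group $\Pi$ is the pro-$p$ completion of the fundamental group $S$ of a closed orientable surface of genus $g$. For open $V\le\Pi$ let $S_V$ be the preimage of $V$ in $S$. Write $H^i(V)=H^i(V,\mathbb F_p)$, so $H^1(V)=\mathrm{Hom}(V,\mathbb F_p)=\mathrm{Hom}(V/\Phi(V),\mathbb F_p)$. We need two packages of facts: open subgroups are again surface groups, and they satisfy Poincaré duality.

**Fact (S1).** Every open $V\le\Pi$ is the pro-$p$ completion of $S_V$, and is a pro-$p$ surface group of genus $h$ with $h-1=[\Pi:V](g-1)$. So $h\ge2$, $V^{ab}\cong\mathbb Z_p^{2h}$ and $\dim V/\Phi(V)=2h\ge4$.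

**Proof.** $S_V$ has index $[\Pi:V]$ in $S$, so it is the group of a finite covering surface, and comparing Euler characteristics gives the formula for $h$. As $V$ is open in a pro-$p$ group, it is subnormal with steps of index $p$, and this gives a chain $S_V=S_0\lhd S_1\lhd\dots\lhd S_l=S$ with steps of index $p$. If $N\lhd S_i$ has $p$-power index, then $\bigcap_{z\in S_{i+1}}z^{-1}Nz$ is a finite intersection (one term per coset of $S_i$) of normal subgroups of $S_i$ of $p$-power index. Hence it has $p$-power index, and it is normal in $S_{i+1}$. Inductively, every normal subgroup of $S_V$ of $p$-power index contains a normal subgroup of $S$ of $p$-power index. So the pro-$p$ topology of $S$ induces that of $S_V$. The image of $S$ is dense in $\Pi$ and $V$ is open, so $V$ is the closure of the image of $S_V$. Thus $V$ is the pro-$p$ completion of $S_V$. Finally $S_V^{ab}\cong\mathbb Z^{2h}$. $\square$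

We recall the standard facts on cohomology of pro-$p$ groups that we use. For $V\le V'$ open there are restriction $\mathrm{res}:H^i(V')\to H^i(V)$ and corestriction $\mathrm{cor}:H^i(V)\to H^i(V')$. Corestriction is transitive, $\mathrm{cor}\circ\mathrm{res}$ is multiplication by $[V':V]$, and the projection formula $\mathrm{cor}(\alpha\cup\mathrm{res}\,\beta)=\mathrm{cor}(\alpha)\cup\beta$ holds. On $H^1$, corestriction is composition with the transfer $\mathrm{Ver}_{V'\to V}:V'^{ab}\to V^{ab}$: if $t$ runs over representatives of $V'/V$ and $ut=t'a_t$ with $a_t\in V$, then $\mathrm{Ver}(u)=\prod_t a_t$. A group acts trivially by conjugation on its own cohomology. A pro-$p$ group with $H^3(\,\cdot\,,\mathbb F_p)=0$ has $\mathrm{cd}\le2$.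

**Fact (S2).** For open $V$: $\mathrm{cd}\,V\le2$, $\dim H^2(V)=1$, and the cup product $H^1(V)\times H^1(V)\to H^2(V)$ is nondegenerate. For open $V\subset V'$, $\mathrm{cor}:H^2(V)\to H^2(V')$ is an isomorphism.

**Proof.** **Step 1: compare $\Pi$ with $S$.** By (S1) it suffices to prove the first sentence for $V=\Pi$. For open normal $V\lhd\Pi$ we have $S/S_V=\Pi/V$ and the spectral sequence $H^a(\Pi/V,H^b(S_V,\mathbb F_p))\Rightarrow H^{a+b}(S,\mathbb F_p)$. Take the direct limit over $V$. We claim that for $b\ge1$ and given $V$ there is an open $V'\lhd\Pi$, $V'\subset V$, such that $H^b(S_V,\mathbb F_p)\to H^b(S_{V'},\mathbb F_p)$ is zero. For $b=1$ take $V'\subset\Phi(V)$ (which is open, as $V$ is finitely generated): homomorphisms $S_V\to\mathbb F_p$ extend to $V$ and vanish on $\Phi(V)$. For $b=2$ take any $V'\subsetneq V$: the universal cover of the surface is contractible, so we are looking at surface cohomology, and a covering of closed oriented surfaces acts on $H^2$ as multiplication by its degree, here divisible by $p$. For $b\ge3$ the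 groups vanish. So in the limit only the row $b=0$ survives, and
$$H^a(\Pi)=\varinjlim H^a(\Pi/V,\mathbb F_p)\to H^a(S,\mathbb F_p)$$
is an isomorphism for all $a$, compatible with cup products. The right side is the cohomology of a closed orientable surface, so Poincaré duality gives the statements about $H^2$ and the cup product. Since $H^3(\Pi)=0$ and $\Pi$ is pro-$p$, $\mathrm{cd}\,\Pi\le2$.

**Step 2: corestriction.** Since $\mathrm{cd}\,V'\le2$, $H^2(V',-)$ is right exact on finite $p$-primary modules. Apply this to the surjection $\mathrm{Ind}_V^{V'}\mathbb F_p\to\mathbb F_p$. By Shapiro's lemma the induced map on $H^2$ is $\mathrm{cor}$, so $\mathrm{cor}$ is onto. Both sides are one-dimensional. $\square$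

Fix an isomorphism $\mathrm{tr}_\Pi:H^2(\Pi)\cong\mathbb F_p$ and put $\mathrm{tr}_V=\mathrm{tr}_\Pi\circ\mathrm{cor}$. Then $\mathrm{tr}_{V'}\circ\mathrm{cor}=\mathrm{tr}_V$ for $V\subset V'$. Moreover:
$$\text{if }V\subsetneq V'\text{ then }\mathrm{res}:H^2(V')\to H^2(V)\text{ is }0, \tag{3}$$
since $\mathrm{cor}\circ\mathrm{res}=[V':V]=0$ and $\mathrm{cor}$ is injective.

## 7. Reduction to functions supported on one maximal cyclic subgroup

By (S1), $K^{ab}\cong\mathbb Z_p^{d}$ for open $K\le\Pi$, so $\mathrm{Hom}(K,D)=D^d$ for every discrete $p$-primary torsion group $D$. Hence homomorphisms lift along surjections $D'\to D$ of such groups, and $\mathrm{Hom}(K,D)$ is divisible if $D$ is. Similarly, homomorphisms $K\to\mathbb Z/p^a$ lift to $\mathbb Z_p$. We use this freely.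

**Step (a): level $r$ implies level $pr$.** This is the second sentence of Theorem 5. Let $(K,\theta)$ realize $f$ at level $r$, and lift $\theta$ to $\theta':K\to\mathbb Q_p/pr\mathbb Z_p$. If $f(x)=a+\mathbb Z_p$, then $\theta'(x^r)\in(ra+r\mathbb Z_p)/pr\mathbb Z_p$, so $\theta'(x^{pr})=p\theta'(x^r)=pra+pr\mathbb Z_p=\rho_{pr}(f(x))$.

**Step (b): $\mathcal R$ is a subgroup of $\mathcal H$.** By (a) two elements of $\mathcal R$ are realized at a common level. Now use the remark on sums in Section 3.

**Step (c): for $f\in\mathcal R$ there is $f'\in\mathcal R$ with $pf'=f$.** Let $(K,\theta)$ realize $f$ at level $r$. As $\mathbb Q_p/r\mathbb Z_p$ is divisible, there is $\theta'$ on $K$ with $p\theta'=\theta$. Put $f'(x)=\rho_r^{-1}(\theta'(x^r))$. It is locally constant, $f'(x^n)=\rho_r^{-1}(\theta'(x^{nr}))=nf'(x)$, it is realized by $(K,\theta')$, and $pf'=f$.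

**Step (d): it suffices to show $\mathcal H[p]\subset\mathcal R$.** Every $f\in\mathcal H$ has finite image, so $p^ef=0$ for some $e$. Use induction on $e$. By induction $pf\in\mathcal R$, and by (c) there is $f'\in\mathcal R$ with $pf'=pf$. Then $f-f'\in\mathcal H[p]\subset\mathcal R$, so $f\in\mathcal R$ by (b).

**Step (e): it suffices to realize the following functions $f_C$.** Identify $p^{-1}\mathbb Z/\mathbb Z=\mathbb F_p$. Let $0\ne f\in\mathcal H[p]$ factor as $\bar f$ through $Q_2=\Pi/U_2$ with $U_2\lhd\Pi$ open, and write $x_2$ for the image of $x$ in $Q_2$. We have $f(1)=0$, and $f(x^p)=pf(x)=0$. So if $\bar f(q)\ne0$, then $q\ne1$ is not a $p$-th power in $Q_2$, and therefore $\langle q\rangle$ is a maximal cyclic subgroup of $Q_2$. For each maximal cyclic $C\ne1$ of $Q_2$ fix a generator $q_C$, let $A_C$ be the preimage of $C$ in $\Pi$, and let $\psi_C:A_C\to C/C^p=\mathbb F_p$ be the homomorphism with $q_C\mapsto1$. Let $f_C=\psi_C$ on $A_C$ and $f_C=0$ off $A_C$. Then $f_C(x)\ne0$ if and only if $\langle x_2\rangle=C$.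

*$f_C\in\mathcal H[p]$.* It factors through $Q_2$. The relation $f_C(x^n)=nf_C(x)$ is clear for $x\in A_C$. If $x\notin A_C$ and $f_C(x^n)\ne0$, then $C=\langle x_2^n\rangle\subset\langle x_2\rangle$, so $\langle x_2\rangle=C$ by maximality and $x\in A_C$, a contradiction. So $f_C(x^n)=0=nf_C(x)$.

*$f=\sum_C\bar f(q_C)f_C$.* If $\langle x_2\rangle$ is not a maximal cyclic subgroup $\ne1$, both sides vanish at $x$. If $\langle x_2\rangle=C$, write $x_2=q_C^a$. Then $f(x)=a\bar f(q_C)=\bar f(q_C)f_C(x)$, and $f_{C'}(x)=0$ for $C'\ne C$.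

From now on $C$ is fixed, and $A=A_C$, $\psi=\psi_C$, $n_2=|C|\ge p$,
$$\mathcal G=\{x\in A:\psi(x)\ne0\}=\{x\in\Pi:\langle x_2\rangle=C\}\ne\emptyset .$$
We must realize $f_C$.

## 8. Homomorphisms on dimension subgroups

To realize $f_C$ we need homomorphisms on open subgroups with prescribed, very nonlinear behavior on powers. They come from dimension subgroups.

**Definition.** For a pro-$p$ group $U$ let $I$ be the augmentation ideal of $\mathbb F_p[[U]]$ and
$$D_m=D_m(U)=\{u\in U:u-1\in I^m\}\qquad(m\ge1).$$

These are subgroups, since $uv-1=(u-1)+(v-1)+(u-1)(v-1)$ and $u^{-1}-1=-u^{-1}(u-1)$. They are characteristic, $D_1=U$, and a homomorphism $U\to U'$ maps $D_m(U)$ into $D_m(U')$. Also $u\in D_i$ implies $u^p\in D_{pi}$, because $u^p-1=(u-1)^p$.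

*Example.* $\mathbb F_p[[\mathbb Z_p]]=\mathbb F_p[[X]]$, with $1\in\mathbb Z_p$ corresponding to $1+X$, and $I=(X)$. For $\lambda=p^a\mu$ with $\mu$ a unit, $(1+X)^\lambda-1=((1+X)^\mu-1)^{p^a}$ has order $p^a$ in $X$. So $\lambda\in D_m(\mathbb Z_p)$ if and only if $p^{v_p(\lambda)}\ge m$. In particular $D_{p^N}(\mathbb Z_p)=p^N\mathbb Z_p$. By functoriality,
$$h(D_m(U))\subset m\mathbb Z_p\quad\text{for every homomorphism }h:U\to\mathbb Z_p\text{ and }m=p^N. \tag{4}$$

Now let $U$ be a pro-$p$ surface group of genus $h\ge2$, with generators $a_i,b_i$ and relator $\varrho=\prod[a_i,b_i]$, and put $M=U/\Phi(U)$.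

**The algebra.** Let $T=\mathbb F_p\langle\langle A_i,B_i\rangle\rangle$ be the algebra of noncommutative power series, $T_m$ the span of the words of length $m$, and $T_{\ge m}$ the ideal of series of order $\ge m$. If $F$ is free pro-$p$ on $a_i,b_i$, then $\mathbb F_p[[F]]=T$ with $a_i=1+A_i$, $b_i=1+B_i$ (Magnus, Lazard; Serre, *Galois Cohomology*, I.1.5). Let $\mathfrak r$ be the closed two-sided ideal generated by $\gamma=\varrho-1$. The kernel of $\mathbb F_p[[F]]\to\mathbb F_p[[U]]$ is the closed ideal generated by all $n-1$ with $n$ in the closed normal subgroup generated by $\varrho$. It contains $\mathfrak r$. Conversely, $\{n\in F:n-1\in\mathfrak r\}$ is a closed normal subgroup containing $\varrho$. So $\mathbb F_p[[U]]=T/\mathfrak r$. Since $[a,b]-1=a^{-1}b^{-1}(ab-ba)$, and $ab-ba=AB-BA$ for $a=1+A$, $b=1+B$,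
$$\gamma=\omega+(\text{terms of degree}\ge3),\qquad\omega=\sum_i(A_iB_i-B_iA_i).$$
(In this section $\omega$ denotes this element of $T_2$.) As $T_{\ge m}=(T_{\ge1})^m$, $I^m$ is the image of $T_{\ge m}$. So the $I^m$ are open and form a base of neighborhoods of $0$. Since $u\mapsto u-1$ is a homeomorphism from $U$ onto its image, the $D_m$ are open and form a base of neighborhoods of $1$. The map $u\mapsto u-1$ induces a homomorphism $U/\Phi(U)\to I/I^2$. It is surjective, and both sides have dimension $2h$ ($I/I^2=T_1$ because $\mathfrak r\subset T_{\ge2}$). So $M=I/I^2=T_1$ and $D_2=\Phi(U)$.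

**Lemma 6.** Let $F:M\to\mathbb F_p$ satisfy $F(cv)=cF(v)$ for all $c\in\mathbb F_p$. For all sufficiently large $m=p^N$ there is a homomorphism $\delta:D_m\to\mathbb F_p$, trivial on $D_{m+1}$, with $\delta(u^m)=F(u\Phi(U))$ for all $u\in U$.

Note that $F$ is not assumed to be linear.

**Proof.** **Step 1: the relations in degree $m$.** We want linear functionals on $I^m/I^{m+1}$, so we must know which elements of $T_m$ become $0$ there. Claim: *the degree-$m$ component of any $t\in\mathfrak r\cap T_{\ge m}$ lies in $(\omega)_m:=\sum_{i+j=m-2}T_i\,\omega\,T_j$.*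

The danger is that a combination of terms $w_1\gamma w_2$ of low degree could have its lowest-degree part cancel, leaving something unexpected in degree $m$. We rule this out with a normal form. Let $\mathcal N$ be the set of words without subword $A_1B_1$, and order words of equal length lexicographically with $A_1$ the largest letter. Modulo $T_{\ge m+1}$, where everything is finite-dimensional, $\mathfrak r$ is spanned by the $w_1\gamma w_2$ with $w_1,w_2$ words.

*Those with $w_1\in\mathcal N$ suffice.* If $w_1\notin\mathcal N$, write $w_1=w'A_1B_1w''$ with the leftmost occurrence, so $w'\in\mathcal N$. Then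
$$w_1\gamma w_2=w'\gamma\,(w''\gamma w_2)-w'(\gamma-A_1B_1)w''\gamma w_2 .$$
Expanding the bracket $w''\gamma w_2$ into words, the first term is a combination of elements $w'\gamma w_2'$ with $w'\in\mathcal N$. In the second term the left words are either of the same length and lexicographically smaller than $w_1$ (the words of $\omega$ other than $A_1B_1$ do not begin with $A_1$), or longer. Left words of length $\ge m-1$ contribute $0$ modulo $T_{\ge m+1}$, so only finitely many left words matter and the process terminates.

*Independence.* For fixed $l$, the elements $w_1\omega w_2$ with $w_1\in\mathcal N$, $|w_1|+|w_2|=l$ are linearly independent. Indeed, the largest word of $w_1\omega w_2$ is $w_1A_1B_1w_2$. These are pairwise distinct, because the first occurrence of $A_1B_1$ in such a word is right after $w_1$: there is none inside $w_1$, and the last letter of $w_1$ is followed by $A_1$, not by $B_1$.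

*End of the claim.* Let $t\equiv\sum c_{w_1,w_2}w_1\gamma w_2$ modulo $T_{\ge m+1}$, with all $w_1\in\mathcal N$ and $|w_1|+|w_2|\le m-2$. If all coefficients vanish, the degree-$m$ component is $0$. Otherwise let $l$ be the minimal $|w_1|+|w_2|$ with a nonzero coefficient. The component of $t$ in degree $l+2$ is $\sum_{|w_1|+|w_2|=l}c_{w_1,w_2}w_1\omega w_2\ne0$. Hence $l+2\ge m$, so $l=m-2$, and the degree-$m$ component is this sum, which lies in $(\omega)_m$.

**Step 2: homomorphisms from products of linear forms.** For $\lambda,\lambda'\in M^*=\mathrm{Hom}(U,\mathbb F_p)=T_1^*$ put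
$$\langle\lambda,\lambda'\rangle=\sum_i\bigl(\lambda(a_i)\lambda'(b_i)-\lambda(b_i)\lambda'(a_i)\bigr),$$
a nondegenerate alternating form. It is the value of $\lambda\otimes\lambda'$ on $\omega$. Suppose $\lambda_1,\dots,\lambda_m$ satisfy $\langle\lambda_j,\lambda_{j+1}\rangle=0$ for all $j$. Then $\varphi=\lambda_1\otimes\cdots\otimes\lambda_m$ on $T_m$ kills $(\omega)_m$. Since
$$I^m/I^{m+1}=(T_{\ge m}+\mathfrak r)/(T_{\ge m+1}+\mathfrak r)=T_{\ge m}/\bigl(T_{\ge m+1}+(\mathfrak r\cap T_{\ge m})\bigr),$$
the claim shows that $\varphi$ induces $\bar\varphi:I^m/I^{m+1}\to\mathbb F_p$. Put $\delta(u)=\bar\varphi(u-1)$ for $u\in D_m$. For $u,v\in D_m$ the product $(u-1)(v-1)$ lies in $I^{2m}\subset I^{m+1}$, so $\delta$ is a homomorphism, and it is trivial on $D_{m+1}$. If $m=p^N$ and $u\in U$, then $u^m-1=(u-1)^m$ has leading term the $m$-th power of the class of $u$ in $M=T_1$, so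
$$\delta(u^m)=\prod_j\lambda_j(u). \tag{5}$$
(If all $\lambda_j$ are equal to $\lambda$ this gives $F=\lambda$, a linear function. If $p=2$, $m=2$ and $\langle\lambda,\lambda'\rangle=0$, it gives $F=\lambda\lambda'$.)

**Step 3: reduction to one line.** $F$ is a linear combination of the functions $F_{v_0}$ ($v_0\ne0$ in $M$, one for each line) with $F_{v_0}(cv_0)=c$ and $F_{v_0}=0$ off $\mathbb F_pv_0$. There are finitely many lines, and homomorphisms on the same $D_m$ can be combined linearly. So it suffices to obtain each $F_{v_0}$ for all large $m=p^N$.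

**Step 4: a walk.** We choose the $\lambda_j$ in (5) so that the product is $F_{v_0}$. Let $\Lambda_0=\{\lambda\in M^*:\lambda(v_0)=1\}$. By nondegeneracy, $\Lambda_0=\{\lambda:\langle\lambda,\mu_0\rangle=1\}$ for a suitable $\mu_0\ne0$. Join $\lambda,\lambda'\in\Lambda_0$ by an edge if $\langle\lambda,\lambda'\rangle=0$; every $\lambda$ is joined to itself. *This graph is connected.* If $\lambda,\lambda',\mu_0$ are linearly independent, there is $\lambda''$ with $\langle\lambda'',\lambda\rangle=\langle\lambda'',\lambda'\rangle=0$ and $\langle\lambda'',\mu_0\rangle=1$, a common neighbor in $\Lambda_0$. Otherwise $\mathrm{span}(\lambda,\lambda',\mu_0)$ has dimension $2$, as any element of $\Lambda_0$ is independent of $\mu_0$ (a multiple of $\mu_0$ pairs to $0$ with $\mu_0$). As $|\Lambda_0|=p^{2h-1}>p^2$, choose $\lambda'''\in\Lambda_0$ outside this span. The span equals $\mathrm{span}(\lambda,\mu_0)=\mathrm{span}(\lambda',\mu_0)$, so the first case applies to $(\lambda,\lambda''')$ and to $(\lambda''',\lambda')$.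

So there is a walk $\lambda_1,\dots,\lambda_m$ in $\Lambda_0$ visiting every vertex, of any prescribed large length $m$ (repeat the last vertex). Consecutive vertices satisfy $\langle\lambda_j,\lambda_{j+1}\rangle=0$, so Step 2 applies. For $m=p^N$ and $c\in\mathbb F_p$, $\prod_j\lambda_j(cv_0)=c^m=c$. If $v\notin\mathbb F_pv_0$, some $\lambda\in\Lambda_0$ has $\lambda(v)=0$, and it occurs in the walk, so the product is $0$ at $v$. Thus $\prod_j\lambda_j=F_{v_0}$. $\square$

**What this realizes at once, and where it stops.** Apply Lemma 6 with $U=\Pi$. Any $f\in\mathcal H[p]$ that factors through $\Pi/\Phi(\Pi)$ is a function $F$ as in the lemma, and $\delta(x^m)=f(x)$ for all $x$. Composing with $\mathbb F_p\cong\frac mp\mathbb Z_p/m\mathbb Z_p$, $a\mapsto\frac mpa$, we realize $f$ at level $m$.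

For $f_C$ on a deeper quotient $\Pi/U_2$, the sensible attempt is to use $U=U_2$. With $e=\exp(\Pi/U_2)$ we have $y^e\in U_2$ for every $y$, and with $r=em$ we get $\delta(y^r)=F(\text{class of }y^e\text{ in }M)$. So we want an $F$ with $F(\text{class of }y^e)=f_C(y)$. This meets two obstacles. First, an $x\in\mathcal G$ of order less than $e$ in $\Pi/U_2$ has $x^e\in\Phi(U_2)$, so $\delta(x^r)=0\ne f_C(x)$. This does happen: map $\Pi$ onto $\Pi/U_2=C_{p^2}\times C_p$ by $a_1\mapsto(1,0)$, $b_1\mapsto(0,1)$ and all other generators to $0$, and take $C=\langle(0,1)\rangle$. It is a maximal cyclic subgroup, because $(0,1)$ is not a $p$-th power. Here $e=p^2$, $b_1\in\mathcal G$ and $b_1^{p}\in U_2$, so $b_1^{e}\in\Phi(U_2)$. Second, even among elements of order $e$, if the classes of $x^e$ and $y^e$ are proportional in $M$ with $x\in\mathcal G$ and $y\notin A$, no $F$ can separate $x$ from $y$.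

The way out is to replace $U_2$ by a smaller $U$. Lemma 7 below removes the second obstacle for all deep $U$. The construction in Section 10 removes the first, by making the orders of the elements of $\mathcal G$ grow faster than the exponent until they catch up with it.

## 9. Conjugation on $U/\Phi(U)$ and the cup product

If the class of $x^n$ in $U/\Phi(U)$ is a multiple of that of a power of $y$, then it is fixed under conjugation by $y$. So the second obstacle is excluded if $y$ does not fix that class. This is what duality provides.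

**Lemma 7.** Let $U_2\lhd\Pi$ be open and $\mathcal C=\{(x,y)\in\Pi^2:\langle x,y\rangle U_2/U_2\text{ is not cyclic}\}$. There is an open normal $U_1\lhd\Pi$, $U_1\subset U_2$, such that for every open normal $U\lhd\Pi$ with $U\subset U_1$ and every $(x,y)\in\mathcal C$: if $n$ is the order of $xU$ in $\Pi/U$, then the class $v_x$ of $x^n$ in $U/\Phi(U)$ is not fixed under conjugation by $y$.

**Proof.** **Step 1: choice of $U_1$.** We want characters that separate $x$ from $y$ on a fixed open group $P_1$, uniformly in $(x,y)$. Let $(x,y)\in\mathcal C$ and $B=\langle x,y\rangle$. It is not procyclic, so $x,y$ give a basis of $B/\Phi(B)$. A homomorphism $\kappa:B\to\mathbb F_p$ is trivial on $B\cap O$ for some open $O\lhd\Pi$, and then extends to $BO$ by $bo\mapsto\kappa(b)$. Using one $O$ for two homomorphisms, we obtain an open $P_1\supset B$ and $\kappa_1,\kappa_2\in\mathrm{Hom}(P_1,\mathbb F_p)$ with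
$$\kappa_1(x)=1,\ \kappa_1(y)=0,\ \kappa_2(x)=0,\ \kappa_2(y)=1 .$$
Choose an open $U_{x,y}\lhd\Pi$ inside $\Phi(P_1)\cap U_2$. For $(x',y')\in xU_{x,y}\times yU_{x,y}$ the same $P_1,\kappa_1,\kappa_2$ work, because $\kappa_1,\kappa_2$ vanish on $\Phi(P_1)$. The set $\mathcal C$ is closed (membership depends only on images in the finite group $\Pi/U_2$), hence compact, so finitely many such neighborhoods cover it. Let $U_1$ be the intersection of $U_2$ and the corresponding $U_{x,y}$. For every $(x,y)\in\mathcal C$ we then have $P_1,\kappa_1,\kappa_2$ as above with $U_1\subset\Phi(P_1)$.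

**Step 2: set-up for given $U$ and $(x,y)$.** Let $U\subset U_1$ be open normal in $\Pi$ and $(x,y)\in\mathcal C$, with $P_1,\kappa_i$ as above, so $U\subset\Phi(P_1)$. Put
$$P=\langle x,y\rangle U\subset P_1,\qquad A_x=\langle x\rangle U .$$
The image of $P$ in $P_1/\Phi(P_1)$ is spanned by two elements, while $\dim P_1/\Phi(P_1)\ge4$ by (S1). So $P\ne P_1$. Since $U\subset U_2$, $P/U$ is not cyclic, so $A_x\ne P$.

**Step 3: a class $\xi$ that evaluates at $x$.** By nondegeneracy (S2) there is $\xi\in H^1(A_x)$ with
$$\mathrm{tr}_{A_x}(\zeta\cup\xi)=\zeta(x)\quad\text{for all }\zeta\in H^1(A_x). \tag{6}$$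
Put $\chi=\mathrm{res}_U\xi$. The coset representatives $1,x,\dots,x^{n-1}$ show that $\mathrm{Ver}_{A_x\to U}$ maps $x$ to the class of $x^n$. So for $\chi'\in H^1(U)$, by the projection formula and (6),
$$\mathrm{tr}_U(\chi'\cup\chi)=\mathrm{tr}_{A_x}(\mathrm{cor}\,\chi'\cup\xi)=(\mathrm{cor}\,\chi')(x)=\chi'(\mathrm{Ver}_{A_x\to U}(x))=\chi'(x^n). \tag{7}$$
Thus $\chi$ is dual to $v_x$.

**Step 4: if $y$ fixes $v_x$, then $P$ fixes $\chi$.** Suppose $v_x$ is fixed by $y$. It is also fixed by $x$, and by $U$, which acts trivially on $U/\Phi(U)$. Hence it is fixed by $P$. For $h\in P$ let $(h\chi)(u)=\chi(h^{-1}uh)$. Conjugation by $h\in P$ preserves $\mathrm{tr}_U=\mathrm{tr}_P\circ\mathrm{cor}$, because $P$ acts trivially on $H^2(P)$. So by (7)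
$$\mathrm{tr}_U(\chi'\cup h\chi)=\mathrm{tr}_U(h^{-1}\chi'\cup\chi)=\chi'(hx^nh^{-1})=\chi'(x^n)=\mathrm{tr}_U(\chi'\cup\chi)$$
for all $\chi'$. By nondegeneracy $h\chi=\chi$.

**Step 5: the corestriction of $\xi$ to $P$ extends to $P_1$.** Let $\eta=\mathrm{cor}^P_{A_x}\xi=\xi\circ\mathrm{Ver}_{P\to A_x}\in\mathrm{Hom}(P,\mathbb F_p)$. An element $u\in U$ fixes every coset $tA_x$ ($t\in P$), since $ut=t(t^{-1}ut)$ with $t^{-1}ut\in U\subset A_x$. So
$$\eta(u)=\sum_{t\in P/A_x}\xi(t^{-1}ut)=\sum_t(t\chi)(u)=[P:A_x]\,\chi(u)=0,$$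
as $A_x\ne P$. So $\eta$ is trivial on $U$. As $\kappa_1,\kappa_2$ are also trivial on $U$ and $P=\langle x,y\rangle U$, comparing values at $x$ and $y$ gives $\eta=\eta(x)\kappa_1|_P+\eta(y)\kappa_2|_P$. This is the restriction of $\tilde\eta=\eta(x)\kappa_1+\eta(y)\kappa_2\in H^1(P_1)$.

**Step 6: contradiction.** By (6), the projection formula and Step 5,
$$1=\kappa_1(x)=\mathrm{tr}_{A_x}(\mathrm{res}_{A_x}\kappa_1\cup\xi)=\mathrm{tr}_P(\kappa_1|_P\cup\eta)=\mathrm{tr}_P(\mathrm{res}_P(\kappa_1\cup\tilde\eta))=0,$$
the last equality by (3), because $P\subsetneq P_1$. $\square$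

## 10. Raising the orders of $\mathcal G$ to the exponent: end of the proof of Theorem 5

We return to the fixed $C$ of Section 7, with $A,\psi,n_2,\mathcal G$ as there.

**Step 1: the pairs to which Lemma 7 applies.** If $x\in\mathcal G$ and $y\notin A$, then $(x,y)\in\mathcal C$. Indeed, if $\langle x_2,y_2\rangle$ were cyclic it would contain, hence equal, the maximal cyclic group $C$, so $y\in A$.

**Step 2: the data to be improved.** Let $U_1$ be as in Lemma 7 for $U_2$. We consider open normal subgroups $U\lhd\Pi$, $U\subset U_1$, with a number $n=n(U)$ such that (orders taken in $\Pi/U$):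

* (I1) every $x\in\mathcal G$ has order $n$;
* (I2) every $y\in A\setminus\mathcal G$ has order $\le n/p$;
* (I3) there is $\chi\in\mathrm{Hom}(U,\mathbb F_p)$ with $\chi(x^n)=\psi(x)$ for all $x\in\mathcal G$.

For $y\in\Pi$ of order $k$ in $\Pi/U$ write $v_y$ for the class of $y^k$ in $M=U/\Phi(U)$. It is fixed by conjugation by $y$, as are its multiples. Viewing $\chi$ as a function on $M$, (I3) says $\chi(v_x)=\psi(x)\neq0$ for $x\in\mathcal G$, so $v_x\ne0$. By Step 1 and Lemma 7, $v_x$ is not fixed by $y$ when $y\notin A$. Hence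
$$\text{if }x\in\mathcal G\text{ and }y\notin A,\text{ then }v_x\ne\lambda v_y\text{ for all }\lambda\in\mathbb F_p. \tag{8}$$

**Step 3: the function $F$.** We want a function on $M$ that is right on $\mathcal G$ and blind to everything outside $A$. Given $U,n,\chi$, put $X=\{v_x:x\in\mathcal G\}\subset M$ and define $F:M\to\mathbb F_p$ by $F=\chi$ on $\mathbb F_pX$ and $F=0$ elsewhere. Since $\mathbb F_pX$ is closed under scalars and contains $0$, $F(cv)=cF(v)$ for all $c\in\mathbb F_p$. Moreover
$$F(v_x)=\psi(x)\ \text{ for }x\in\mathcal G,\qquad F(v_y)=0\ \text{ for }y\notin A. \tag{9}$$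
For the second statement: if $F(v_y)\neq0$, then $v_y=\lambda v_x$ with $x\in\mathcal G$ and $\lambda\ne0$, contradicting (8).

**Step 4: a first $U$.** Lift $A\to C\cong\mathbb Z/n_2$ ($q_C\mapsto1$) to $\Psi:A\to\mathbb Z_p$. Then $\Psi\equiv\psi\pmod p$ and $\Psi(U_2)\subset n_2\mathbb Z_p$. By (S1), $U_2$ is a pro-$p$ surface group of genus at least $2$, so the $D_m(U_2)$ form a base of neighborhoods of $1$. For $m=p^N$ large, $U:=D_m(U_2)\subset U_1$, and $U\lhd\Pi$ since it is characteristic in $U_2$. Applying (4) to $h=\Psi|_{U_2}/n_2$ we get $\Psi(U)\subset n_2m\mathbb Z_p$. Take $n=n_2m$.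

* (I1) If $x\in\mathcal G$, then $x^{n_2}\in U_2$, so $x^{n_2m}\in D_m(U_2)=U$. If $x^j\in U$, then $j\Psi(x)\in n\mathbb Z_p$, so $n\mid j$, since $\Psi(x)$ is a unit.
* (I2) If $y\in A\setminus\mathcal G$, then $y_2\in C$ is not a generator, so $y^{n_2/p}\in U_2$ and $y^{n_2m/p}\in U$.
* (I3) Take $\chi=\Psi/n\bmod p$ on $U$. Then $\chi(x^n)=\Psi(x)\bmod p=\psi(x)$ for $x\in\mathcal G$.

**Step 5: improving $U$ when $n<e$.** Let $e=\exp(\Pi/U)$ and suppose $n<e$. We construct $U'\subset U$ with (I1)–(I3) such that the ratio of exponent to $n$ drops by a factor of at least $p$. If $y$ has order $e$ in $\Pi/U$, then $y\notin A$ by (I1) and (I2), so $F(v_y)=0$ by (9). Take $m=p^N$ and $\delta:W:=D_m(U)\to\mathbb F_p$ from Lemma 6 for $F$, and let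
$$U'=\bigcap_{z\in\Pi}z(\ker\delta)z^{-1}.$$
Since $D_{m+1}(U)\subset\ker\delta$ is normal in $\Pi$ (it is characteristic in $U$), $U'\supset D_{m+1}(U)\supset D_{pm}(U)$. So $U'$ is open and normal in $\Pi$, and $U'\subset U\subset U_1$. Put $n'=nmp$. We check the conditions for $U'$. Recall that $u\in U$ implies $u^m\in D_m(U)$ and $u^{pm}\in D_{pm}(U)\subset U'$.

* (I1) For $x\in\mathcal G$: $\delta(x^{nm})=F(v_x)=\psi(x)\ne0$, so $x^{nm}\notin U'$, while $x^{nmp}=(x^n)^{pm}\in U'$. Orders are powers of $p$, so the order is $n'$.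
* (I2) For $y\in A\setminus\mathcal G$: $y^{n/p}\in U$, so $y^{nm}=(y^{n/p})^{pm}\in U'$. So the order is $\le n'/p$.
* (I3) Lift $\delta$ to $\tilde\delta:W\to\mathbb Z_p$. Since $U'\subset\ker\delta$, $\tilde\delta(U')\subset p\mathbb Z_p$. Put $\chi'=\tilde\delta/p\bmod p$ on $U'$. For $x\in\mathcal G$, $\chi'(x^{nmp})=\tilde\delta(x^{nm})\bmod p=\delta(x^{nm})=\psi(x)$.

*Exponent.* If $y$ has order $e$ in $\Pi/U$, so does each conjugate $z^{-1}yz$, and $\delta((z^{-1}yz)^{em})=F(v_{z^{-1}yz})=0$. So all conjugates of $y^{em}$ lie in $\ker\delta$, i.e. $y^{em}\in U'$. If $y$ has smaller order, then $y^{e/p}\in U$ and $y^{em}=(y^{e/p})^{pm}\in U'$. So $\exp(\Pi/U')\le em$, and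
$$\frac{\exp(\Pi/U')}{n'}\le\frac{em}{nmp}=\frac1p\cdot\frac en .$$
This ratio is always at least $1$ by (I1), as $\mathcal G\ne\emptyset$. So after finitely many repetitions of this step we reach $U$ with $n=e=\exp(\Pi/U)$.

**Step 6: realizing $f_C$.** Let $n=e$. Take $m,\delta$ from Lemma 6 for $F$, and put $K=D_m(U)$, $r=em$. For every $y\in\Pi$ we have $y^e\in U$, so $y^r=(y^e)^m\in K$ and $\delta(y^r)=F(y^e\Phi(U))$. We compute this value.

* If $y\in\mathcal G$, then $y$ has order $n=e$, and the value is $F(v_y)=\psi(y)=f_C(y)$.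
* If $y\notin\mathcal G$ has order less than $e$, then $y^{e/p}\in U$, so $y^e\in\Phi(U)$ and $\delta(y^r)=F(0)=0=f_C(y)$.
* If $y\notin\mathcal G$ has order $e=n$, then $y\notin A$ by (I2), so $\delta(y^r)=F(v_y)=0=f_C(y)$ by (9).

So $\delta(y^r)=f_C(y)$ for all $y\in\Pi$. Compose $\delta$ with $\mathbb F_p\cong\frac rp\mathbb Z_p/r\mathbb Z_p$, $a\mapsto\frac rpa$, to get $\theta:K\to\mathbb Q_p/r\mathbb Z_p$. Under the identification $p^{-1}\mathbb Z/\mathbb Z=\mathbb F_p$, $\rho_r$ is the same map $a\mapsto\frac rpa$, so $\theta(y^r)=\rho_r(f_C(y))$. Hence $(K,\theta)$ realizes $f_C$ at level $r$. By Section 7 this proves Theorem 5, and with Section 5 it completes the proof of Theorem 2. $\blacksquare$
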